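\title{Conformal equivariant embeddings of Riemann surfaces}

\begin{abstract}
Let $G$ be a finite group of automorphisms of a closed Riemann surface $\Sigma$ and let $\rho:G\to\mathrm O(n)$ be a representation. We prove that if $\Sigma$ has a smooth embedding in $\mathbb R^n$ that is equivariant with respect to $\rho$, then it has one that is also conformal, for the same $\rho$. The conformal embedding can be chosen $C^0$-close to the given one, and the result extends to orientation-reversing symmetries, non-orientable surfaces, immersions, and Riemannian targets of dimension at least three. The proof corrugates the embedding equivariantly away from the points with nontrivial stabilizer, for a finite-dimensional family of target metrics, and then reaches the given conformal structure exactly by a fixed point argument in Teichm\"uller space.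
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{conformal structure} on a surface is a class of smooth Riemannian metrics that differ by positive smooth factors. By the existence of isothermal coordinates, a conformal structure on an oriented surface is the same thing as a complex structure. Let $\Sigma$ be a closed (compact, connected, without boundary) Riemann surface with conformal structure $c_0$, and let $g_E$ be the Euclidean metric of $\mathbb R^n$. A smooth embedding $f:\Sigma\to\mathbb R^n$ is \emph{conformal} if $f^*g_E\in c_0$. By theorems of Garsia and R\"uedy, every closed Riemann surface has a conformal embedding in $\mathbb R^3$.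

Now let $G$ be a finite group of biholomorphic automorphisms of $\Sigma$ and let $\rho:G\to \mathrm O(n)$ be a representation. A map $e:\Sigma\to\mathbb R^n$ is \emph{$G$-equivariant} (with respect to $\rho$) if $e(hx)=\rho(h)e(x)$ for all $h\in G$ and $x\in\Sigma$; an equivariant embedding displays the symmetries of $\Sigma$ as symmetries of the ambient space. Whether a smooth equivariant embedding exists for a given $\rho$ is a question of differential topology, in which the complex structure plays no part. R\"uedy proved that in $\mathbb R^3$ conformality is no further obstruction: if $(\Sigma,G)$ has a smooth equivariant embedding in $\mathbb R^3$, then it has a conformal one. The question considered here, taken from Wang and Wang \cite{WW}, is whether this holds in every dimension: \emph{if $\Sigma$ has a smooth $G$-equivariant embedding in $\mathbb R^n$ with respect to $\rho$, does it have a smooth conformal $G$-equivariant embedding with respect to the same $\rho$?} The answer is yes.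

\begin{theorem}\label{thm:main}
Let $\Sigma$ be a closed Riemann surface, $G\le \mathrm{Aut}(\Sigma)$ a finite group, and $\rho:G\to \mathrm O(n)$ a representation. If there is a smooth $G$-equivariant embedding $e:\Sigma\to\mathbb R^n$, then there is a smooth $G$-equivariant conformal embedding $f:\Sigma\to\mathbb R^n$ with respect to the same $\rho$.
\end{theorem}

To see what has to be done, let $e$ be an equivariant embedding. Since $\rho(h)$ is an isometry, $h^*e^*g_E=(\rho(h)\circ e)^*g_E=e^*g_E$. Thus $\Sigma$ carries two $G$-invariant conformal structures, the given one $c_0$ and the class $c_e$ of $e^*g_E$. If a diffeomorphism $\varphi$ of $\Sigma$ commutes with $G$ and satisfies $\varphi^*c_e=c_0$, then $e\circ\varphi$ is a conformal equivariant embedding. For the sphere with $G=1$ such a $\varphi$ exists by the uniformization theorem, and nothing else is needed. For a torus it usually does not exist, and the image of $e$ has to be changed. The obstruction, however, is finite-dimensional: it is a point of Teichm\"uller space. Since an embedding can be deformed in infinitely many ways, one expects to be able to move this point at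 will. The reason for doubt is the group. At a point $x$ with nontrivial stabilizer $G_x$, an equivariant deformation can move $e(x)$ only inside the fixed space of $\rho(G_x)$. Moreover, one convenience of $\mathbb R^3$ is lost: there the outward unit normal field of $e(\Sigma)$ is equivariant, because each $\rho(h)$ preserves the bounded component of the complement, whereas for $n\ge 4$ there is no preferred normal direction.

The method gives more. An \emph{isotopy} (resp.\ \emph{regular homotopy}) is a smooth one-parameter family of embeddings (resp.\ immersions).

\begin{theorem}\label{thm:strong}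
Let $N$ be a closed connected surface, orientable or not, with a smooth conformal structure $c_0$, and let $G$ be a finite group of diffeomorphisms of $N$ preserving $c_0$ (orientation may be reversed). Let $(M,g_M)$ be a Riemannian manifold of dimension at least $3$ and $\rho:G\to\mathrm{Isom}(M)$ a homomorphism. Let $e:N\to M$ be a smooth $G$-equivariant embedding (resp.\ immersion).
\begin{itemize}
\item[(a)] Arbitrarily $C^0$-close to $e$ there is a smooth $G$-equivariant embedding (resp.\ immersion) $f:N\to M$ that is conformal for $c_0$.
\item[(b)] One can take $f=e'\circ\varphi$, where $e'$ is $C^0$-close to $e$ and isotopic to $e$ through $G$-equivariant embeddings (resp.\ regularly homotopic to $e$ through $G$-equivariant immersions), and $\varphi$ is a $G$-equivariant diffeomorphism of $N$ that is $C^0$-close and homotopic to $\mathrm{id}_N$. If $\chi(N)<0$, then $f$ itself is so isotopic (resp.\ regularly homotopic) to $e$.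
\end{itemize}
\end{theorem}

For $M=\mathbb R^n$ the condition $n\ge3$ is automatic: an immersion of a surface in $\mathbb R^2$ is an open map, so the image of a closed surface would be open and compact.

\begin{corollary}\label{cor:least}
For $M=\mathbb R^n$, the existence of a conformal equivariant embedding depends only on $\rho$ and on the smooth conjugacy class of the $G$-action, not on the invariant complex structure. In particular, the least $n$ for conformal equivariant embeddings equals the least $n$ for smooth ones.
\end{corollary}

\begin{proof}
Let $\Sigma,\Sigma'$ be closed Riemann surfaces with $G$-actions preserving the conformal structures, and let $\theta:\Sigma\to\Sigma'$ be a $G$-equivariant diffeomorphism. If $f':\Sigma'\to\mathbb R^n$ is a conformal equivariant embedding, then $f'\circ\theta$ is a smooth equivariant embedding of $\Sigma$, and Theorem~\ref{thm:strong} gives a conformal one. For fixed $(\Sigma,G)$, smooth and conformal equivariant embeddings exist for the same pairs $(n,\rho)$, so the least $n$ is the same. (Some pair occurs: if $e_0:\Sigma\to\mathbb R^3$ is any embedding, then $x\mapsto (e_0(h^{-1}x))_{h\in G}$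 is an embedding in $\mathbb R^{3|G|}$ that is equivariant when $G$ permutes the factors.)
\end{proof}

The proof of Theorem~\ref{thm:main} has a flexible half and a rigid half. The flexible half (Section~\ref{sec:corr}) is corrugation in the manner of Nash and Kuiper: adding small, fast oscillations to $e$ increases the induced metric by almost any prescribed amount. On the part of $\Sigma$ where $G$ acts freely this is done on a small disc and copied to its translates. Near the points with nontrivial stabilizer we do nothing. The outcome is an embedding whose conformal structure is only approximately the desired one, and is uncontrolled on a set of small area. The rigid half (Section~\ref{sec:teich}) removes the error. The point of Teichm\"uller space determined by a conformal structure is insensitive to bounded changes on a set of small area, so if we aim at all structures in a small ball of invariant structures around $c_0$, we land uniformly near where we aim, and Brouwer's fixed point theorem says that some member of the family lands exactly on $c_0$. Section~\ref{sec:model} carries out this plan by hand for tori of revolution. Sections~\ref{sec:proof}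 and~\ref{sec:strong} prove the two theorems, and Section~\ref{sec:limits} shows three directions in which Theorem~\ref{thm:strong} cannot be improved.

\section{A model: tori of revolution}\label{sec:model}

The basic tool is a curve in the plane that follows the real axis closely, with average velocity $1$, but has constant speed $\sqrt{1+a^2}>1$. We write it as $\tau\mapsto\tau+\gamma(a,\tau)$ with $\gamma$ periodic. Its velocity will be $\sqrt{1+a^2}\,e^{i\alpha\sin\tau}$: the direction swings back and forth through an angle $\alpha$, and $\alpha=\alpha(a)$ is tuned so that the mean velocity is $1$. A prime on $\gamma$ denotes $\partial_\tau$.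

\begin{lemma}\label{lem:profile}
There are $a_*>0$ and a smooth function $\gamma=\gamma_1+i\gamma_2:(-2a_*,2a_*)\times\mathbb R\to\mathbb C$, $2\pi$-periodic in the second variable $\tau$, such that $\gamma(0,\tau)=0$, $|\gamma'(a,\tau)|\le\frac14$ for $|a|\le a_*$, and
\begin{equation}\label{eq:profile}
|1+\gamma'|^2=1+a^2,\qquad\text{that is,}\qquad 2\gamma_1'+(\gamma_1')^2+(\gamma_2')^2=a^2 .
\end{equation}
\end{lemma}

\begin{proof}
The mean of $\sin(\alpha\sin\tau)$ over a period is $0$, because the function is odd in $\tau$. Expanding the cosine, the mean of $\cos(\alpha\sin\tau)$ is $\Theta(\alpha^2)$, where $\Theta(y)=\sum_{m\ge0}(-1)^m s_m\,y^m/(2m)!$ and $s_m\in[0,1]$ is the mean of $\sin^{2m}\tau$. So $\Theta$ is entire, $\Theta(0)=1$, and $\Theta'(0)=-s_1/2=-\frac14$. By the inverse function theorem there is a smooth function $y(t)$ near $t=0$ with $y(0)=0$ and $\Theta(y(t))=(1+t)^{-1/2}$; differentiating gives $y'(0)=2$. Write $y(t)=t\,\tilde y(t)$ with $\tilde y$ smooth and positive near $0$, and put $\alpha(a)=a\sqrt{\tilde y(a^2)}$. This is smooth near $0$, $\alpha(0)=0$, and $\sqrt{1+a^2}\,\Theta(\alpha(a)^2)=1$. Define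
\[
\gamma(a,\tau)=\int_0^\tau\Big(\sqrt{1+a^2}\,e^{i\alpha(a)\sin\tau'}-1\Big)\,d\tau' .
\]
The integrand is $2\pi$-periodic with mean $0$, so $\gamma$ is periodic. It vanishes for $a=0$, which gives $\gamma(0,\cdot)=0$ and, by continuity, the bound on $\gamma'$ for a small $a_*$. Finally $1+\gamma'=\sqrt{1+a^2}\,e^{i\alpha(a)\sin\tau}$.
\end{proof}

Let $c=c_1+ic_2:\mathbb R/2\ell\mathbb Z\to\{c_1>0\}$ be a smooth simple closed curve in the right half-plane with $c(-s)=\overline{c(s)}$. Rotating it about the vertical axis gives the embedded torus
\[
e_c(s,\theta)=(c_1(s)\cos\theta,\ c_1(s)\sin\theta,\ c_2(s)),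
\]
and $e_c(-s,-\theta)=\rho\, e_c(s,\theta)$, where $\rho=\mathrm{diag}(1,-1,-1)$ is the rotation by $\pi$ about the first axis. The induced metric is
\[
|c'|^2ds^2+c_1^2\,d\theta^2=c_1^2\,(dt^2+d\theta^2),\qquad t(s)=\int_0^s\frac{|c'|}{c_1}\,ds' .
\]
Put $L(c)=\int_0^{2\ell}|c'|/c_1\,ds$ and $T_L=\mathbb C/(L\mathbb Z+2\pi i\mathbb Z)$, with coordinate $t+i\theta$ and the holomorphic involution $t+i\theta\mapsto -t-i\theta$. The function $t(s)$ is odd, since $|c'|/c_1$ is even. So, with $s(t)$ the inverse function, $(t,\theta)\mapsto e_c(s(t),\theta)$ is a conformal embedding of $T_{L(c)}$ that is equivariant for $G=\mathbb Z/2$. In this family the conformal structure is recorded by the single number $L(c)$.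

Suppose $|c'|=1$, fix $a_0\in(0,a_*)$, and let $L_0=\sqrt{1+a_0^2}\,L(c)$. We find curves arbitrarily $C^0$-close to $c$, with the same symmetry, whose tori are conformal images of $T_{L_0}$. We work on the arc $0\le s\le\ell$ and reflect. The fixed points of the involution lie over the ends $s=0$ and $s=\ell$; we do not try to make the oscillation symmetric there but switch it off. Let $\chi:[0,\ell]\to[0,1]$ be smooth, zero near the ends, and equal to $1$ on $[\delta,\ell-\delta]$. For $a\in[0,a_*]$ and $\lambda$ large define
\[
c_{a,\lambda}(s)=c(s)+\lambda^{-1}\gamma\big(a\chi(s),\lambda s\big)\,c'(s)\quad(0\le s\le\ell),\qquad c_{a,\lambda}(-s)=\overline{c_{a,\lambda}(s)} .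
\]
This is a smooth closed curve, equal to $c$ near $s=0$ and $s=\ell$. The factor $\lambda^{-1}$ is canceled only when the derivative falls on $\lambda s$, so for fixed $\delta$, uniformly in $a$ and $s\in[0,\ell]$,
\[
c_{a,\lambda}=c+O(1/\lambda),\qquad c_{a,\lambda}'=(1+\gamma')\,c'+O(1/\lambda),\qquad |c_{a,\lambda}'|=\sqrt{1+a^2\chi^2}+O(1/\lambda)
\]
by \eqref{eq:profile}. For large $\lambda$ the curve lies in the right half-plane and $|c_{a,\lambda}'-c'|\le\frac12$; it is then simple, by the argument given in general in the proof of Lemma~\ref{lem:corr}. The cutoff affects four arcs of length $\delta$, so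
\[
\Big|L(c_{a,\lambda})-\sqrt{1+a^2}\,L(c)\Big|\le \frac{4\delta\sqrt{1+a_*^2}}{\min c_1}+O(1/\lambda).
\]
For no given $a$ do we know $L(c_{a,\lambda})$ exactly. But it is continuous in $a$, it equals $L(c)<L_0$ at $a=0$, and it exceeds $L_0$ at $a=a_*$ once $\delta$ is small and then $\lambda$ is large. By the intermediate value theorem $L(c_{a,\lambda})=L_0$ for some $a$, and the reparametrization by $t$ gives a conformal equivariant embedding of $T_{L_0}$.

Four features of this example have to be replaced in general. We lengthened the surface in one direction only, and so could only increase $L$; in general we lengthen in several directions and use that a metric and its large multiples are conformal. The number $L$ becomes a coordinate on Teichm\"uller space, and the intermediate value theorem becomes Brouwer's theorem. The bound $O(\delta)$ becomes a continuity theorem for solutions of the Beltrami equation. The oddness of $t(s)$, which made the reparametrization equivariant, becomes a uniqueness statement.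

\section{Equivariant corrugation}\label{sec:corr}

In this section $N$ is a closed connected surface, orientable or not, $G$ is a finite group of diffeomorphisms of $N$, $g_0$ is a $G$-invariant metric on $N$ with distance $d$, and $\rho:G\to\mathrm O(n)$ is a representation with $n\ge3$. For a symmetric $2$-tensor $T$ at a point, $|T|$ is the maximum of $|T(Z,Z)|$ over $g_0$-unit vectors $Z$. Let
\[
S=\{x\in N: G_x\ne1\}=\bigcup_{h\ne1}\mathrm{Fix}(h).
\]
The fixed point set of an isometry is a closed totally geodesic submanifold. A two-dimensional component of $\mathrm{Fix}(h)$ would be open and closed in $N$, forcing $h=1$. So $S$ is a finite union of points and closed curves; it is closed, $G$-invariant, and of measure zero.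

\subsection*{Families and primitive data}
A \emph{parameter set} $B$ is a compact convex set with nonempty interior in a finite-dimensional real vector space (a point is allowed). A \emph{smooth family} of maps or tensors indexed by $v\in B$ is one that is defined and jointly smooth on $N\times B^+$ for some open convex neighborhood $B^+$ of $B$. Invariance and equivariance are required for all $v\in B^+$; inequalities, and the properties of being an embedding or positive definite, are required for $v\in B$.

A \emph{free disc} is a coordinate disc $U\subset N$ with $hU\cap U=\emptyset$ for all $h\neq1$; its translates $hU$ are pairwise disjoint. A point $x\notin S$ lies in a free disc, namely a small ball of radius less than $\frac12\min_{h\ne1}d(x,hx)$. If $T$ is a tensor with compact support in a free disc $U$, extended by zero, put $\mathcal G(T)=\sum_{h\in G}h^*T$. This is the $G$-invariant tensor that equals $T$ on $U$ and vanishes off $GU$. A \emph{primitive datum} is a triple $(U,\psi,b)$, where $U$ is a free disc, $\psi\in C^\infty(U)$ has no critical point, and $b$ is a smooth function on $U\times B^+$ that vanishes off $K\times B^+$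 for a compact set $K\subset U$. We write $b_v=b(\cdot,v)$.

One corrugation adds the rank one tensor $b^2d\psi^2$ to the induced metric. The function $\psi$ plays the part of $s$ in the model: the surface oscillates across the level curves of $\psi$. This is where stabilizers are an obstacle. If $G_x$ contains a nontrivial rotation of $T_xN$, a $G_x$-invariant function has a critical point at $x$. On a free disc no invariance is needed, and equivariance is obtained afterwards by copying.

\begin{lemma}\label{lem:corr}
Let $u_v$, $v\in B$, be a smooth family of $G$-equivariant embeddings $N\to\mathbb R^n$, let $g_v=u_v^*g_E$, and let $(U,\psi,b)$ be a primitive datum with $|b_v|\,|d\psi|_{g_v}\le a_*$ on $U\times B$. For every $\varepsilon>0$ there is a smooth family $\hat u_v$, $v\in B$, of $G$-equivariant embeddings with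
\[
|\hat u_v-u_v|\le\varepsilon,\qquad |\hat u_v^*g_E-g_v-\mathcal G(b_v^2\,d\psi^2)|\le\varepsilon .
\]
Moreover $\hat u_v$ is isotopic to $u_v$ through $G$-equivariant embeddings.
\end{lemma}

\begin{proof}
\emph{Construction.} By compactness of $N\times B$ and $K\times B$ we may shrink $B^+$ so that $u_v$ is an immersion and $|b_v|\,|d\psi|_{g_v}<2a_*$ for all $v\in B^+$. Write $|d\psi|_v=|d\psi|_{g_v}$, a positive function on $U\times B^+$. The normal spaces of the $u_v$ form a smooth vector bundle of rank $n-2\ge1$ over the contractible manifold $U\times B^+$. It is trivial, so it has a smooth unit section $\mathbf n$. Let $\mathbf t=du_v(\mathrm{grad}_{g_v}\psi)/|d\psi|_v$. This is a unit vector tangent to the surface, and $\langle du_vZ,\mathbf t\rangle=d\psi(Z)/|d\psi|_v$ for $Z\in TU$. With $a=b_v|d\psi|_v$ put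
\[
Y(x,\tau,v)=|d\psi|_v^{-1}\big(\gamma_1(a,\tau)\,\mathbf t+\gamma_2(a,\tau)\,\mathbf n\big),\qquad \hat u_v(x)=u_v(x)+\lambda^{-1}Y(x,\lambda\psi(x),v)
\]
for $x\in U$. Since $\gamma(0,\cdot)=0$, we have $\hat u_v=u_v$ on $U\setminus K$. Set $\hat u_v(hx)=\rho(h)\hat u_v(x)$ for $x\in U$, $h\in G$, and $\hat u_v=u_v$ off $GU$. Because $u_v$ is equivariant, $\hat u_v=u_v$ on the open set $N\setminus GK$, so $\hat u_v$ is a smooth family of equivariant maps.

\emph{The metric.} The map $Y$ is periodic in $\tau$ and vanishes for $x\notin K$, so $Y$ and its first derivatives are bounded on $U\times\mathbb R\times B$. All terms $O(1/\lambda)$ below are uniform on $N\times B$, and we drop the index $v$ on $u$, $\hat u$, $g$, $b$. We have $|\hat u-u|=O(1/\lambda)$, and on $U$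
\begin{equation}\label{eq:dhat}
d\hat u=du+Y_\tau\otimes d\psi+O(1/\lambda),\qquad Y_\tau=|d\psi|_v^{-1}(\gamma_1'\mathbf t+\gamma_2'\mathbf n).
\end{equation}
As $\mathbf n$ is normal and $\mathbf t,\mathbf n$ are orthonormal, $\langle duZ,Y_\tau\rangle=|d\psi|_v^{-2}\gamma_1'\,d\psi(Z)$ and $|Y_\tau|^2=|d\psi|_v^{-2}|\gamma'|^2$. By \eqref{eq:profile},
\[
\hat u^*g_E=g+|d\psi|_v^{-2}\big(2\gamma_1'+|\gamma'|^2\big)d\psi^2+O(1/\lambda)=g+b^2d\psi^2+O(1/\lambda)\quad\text{on }U .
\]
The tensors $\hat u^*g_E$, $g$, $\mathcal G(b^2d\psi^2)$ and $g_0$ are $G$-invariant, the first two because $\rho$ is orthogonal. So the estimate on the metric holds on $GU$, and off $GU$ there is nothing to prove.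

\emph{Embedding.} The map $\hat u$ is not $C^1$-close to $u$, so openness of embeddings does not apply; the bound $|\gamma'|\le\frac14$ replaces it. Since $|d\psi(Z)|\le|d\psi|_v|duZ|$, we have $|Y_\tau\,d\psi(Z)|\le|\gamma'|\,|duZ|\le\frac14|duZ|$. The metrics $g_v$, $v\in B$, are bounded below by a fixed multiple of $g_0$, so for large $\lambda$
\begin{equation}\label{eq:half}
|d\hat u_vZ-du_vZ|\le\tfrac12|du_vZ|\qquad(Z\in TN,\ v\in B),
\end{equation}
first on $U$ and then everywhere by equivariance. Hence $\hat u_v$ is an immersion. For injectivity, fix $x_0\in N$ and a chart around it. The ratio $|du_v(z)Z-du_v(x)Z|/|du_v(x)Z|$ is continuous in $(x,z,v,Z)$, for $v\in B$ and unit coordinate vectors $Z$, and vanishes when $x=z=x_0$. So on a small coordinate ball around $x_0$,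
\begin{equation}\label{eq:eighth}
|du_v(z)Z-du_v(x)Z|\le\tfrac18|du_v(x)Z|
\end{equation}
for all points $x,z$ of the ball, all $Z\in\mathbb R^2$ and all $v\in B$. Cover $N$ by finitely many such balls and let $r_0$ be a Lebesgue number; it does not depend on $\lambda$. If $0<d(x,y)<r_0$, then $x,y$ lie in one ball. With $Z=y-x$ and $z$ on the coordinate segment from $x$ to $y$, \eqref{eq:half} and \eqref{eq:eighth} give
\[
|d\hat u_v(z)Z-du_v(x)Z|\le\tfrac12|du_v(z)Z|+\tfrac18|du_v(x)Z|\le\big(\tfrac12\cdot\tfrac98+\tfrac18\big)|du_v(x)Z|=\tfrac{11}{16}|du_v(x)Z| .
\]
Integrating along the segment, $|\hat u_v(y)-\hat u_v(x)-du_v(x)Z|<|du_v(x)Z|$, so $\hat u_v(y)\ne\hat u_v(x)$. For $d(x,y)\ge r_0$, compactness gives $c>0$ with $|u_v(x)-u_v(y)|\ge c$ for all $v\in B$, so $\hat u_v(x)\ne\hat u_v(y)$ as soon as $|\hat u-u|<c/2$.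

\emph{Isotopy.} Apply what has been proved to the parameter set $B\times[0,1]$, the family $u_{(v,t)}=u_v$, and the function $b_{(v,t)}=tb_v$. The resulting embeddings $\hat u_{(v,t)}$ depend smoothly on $t$, equal $u_v$ for $t=0$, and for $t=1$ have the required properties; take $\hat u_v=\hat u_{(v,1)}$.
\end{proof}

Next we write the tensor to be added as a finite sum of tensors of the kind that Lemma~\ref{lem:corr} can add. A cutoff $\chi$ keeps us away from $S$.

\begin{lemma}\label{lem:decomp}
Let $E_v$, $v\in B$, be a smooth family of $G$-invariant metrics on $N$, and let $\chi$ be a smooth $G$-invariant function with $\mathrm{supp}\,\chi\subset N\setminus S$. There are primitive data $(U_i,\psi_i,b_i)$, $1\le i\le I$, with $\chi^2E_v=\sum_{i=1}^I\mathcal G(b_{i,v}^2\,d\psi_i^2)$ for $v\in B$.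
\end{lemma}

\begin{proof}
\emph{Linear algebra.} Let $\mathcal K$ be a compact set of positive definite quadratic forms on $\mathbb R^2$. We claim that there are finitely many nonzero covectors $\ell_m$ and smooth functions $\kappa_m$ on the space of quadratic forms such that $T=\sum_m\kappa_m(T)^2\ell_m^2$ for $T\in\mathcal K$. Let $T_0$ be positive definite and choose coordinates in which $T_0=x^2+y^2$. The squares of $x$, $\frac12x+\frac{\sqrt3}2y$ and $-\frac12x+\frac{\sqrt3}2y$ are $x^2$ and $\frac14x^2\pm\frac{\sqrt3}2xy+\frac34y^2$. They form a basis of the space of quadratic forms, and their sum is $\frac32T_0$. So every form $T$ is a combination of these three squares, with coefficients that are linear in $T$, equal to $\frac23$ at $T_0$, and hence positive on a neighborhood of $T_0$. Cover $\mathcal K$ by finitely many such neighborhoods and choose smooth functions $\vartheta$, one compactly supported in each, whose squares sum to $1$ on $\mathcal K$. (Take bump functions whose squares have positive sum on $\mathcal K$, divide by the square root of that sum, and cut off near $\mathcal K$.) The products of each $\vartheta$ with the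 square roots of the three corresponding coefficients, extended by zero, are the functions $\kappa_m$.

\emph{Globalization.} Cover the compact set $\mathrm{supp}\,\chi$ by finitely many free discs $U_i$ and choose $\theta_i=\mathcal G(\text{a bump function in }U_i)$ such that $\Phi=\sum_i\theta_i^2>0$ on $\mathrm{supp}\,\chi$. The functions $\theta_i$ and $\Phi$ are invariant, $K_i=\mathrm{supp}(\theta_i|_{U_i})$ is compact, and $\chi\Phi^{-1/2}$, extended by zero, is smooth. In the coordinates of $U_i$, apply the first step to $\mathcal K=\{E_v(x):x\in K_i,\ v\in B\}$, and read each $\ell_{i,m}$ as a linear function of the coordinates, which has no critical point. Put $b_{i,m}(x,v)=\chi\,\theta_i\,\Phi^{-1/2}\,\kappa_{i,m}(E_v(x))$ on $U_i\times B^+$. For $v\in B$, $\sum_mb_{i,m}^2d\ell_{i,m}^2=\chi^2\theta_i^2\Phi^{-1}E_v$ on $U_i$. The right side is an invariant tensor on $N$ that vanishes off $GU_i$, so it equals $\sum_m\mathcal G(b_{i,m}^2d\ell_{i,m}^2)$. Summing over $i$ gives $\chi^2E_v$.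
\end{proof}

The terms in Lemma~\ref{lem:decomp} need not be small, while Lemma~\ref{lem:corr} requires small amplitude. We therefore add each term in many small installments; since the metric essentially only grows, the amplitude condition persists.

\begin{proposition}\label{prop:add}
Let $e:N\to\mathbb R^n$ be a smooth $G$-equivariant embedding, let $E_v$ and $\chi$ be as in Lemma~\ref{lem:decomp}, and let $\varepsilon>0$. There is a smooth family $e_v$, $v\in B$, of $G$-equivariant embeddings, each isotopic to $e$ through $G$-equivariant embeddings, with
\[
|e_v-e|\le\varepsilon,\qquad |e_v^*g_E-(e^*g_E+\chi^2E_v)|\le\varepsilon .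
\]
\end{proposition}

\begin{proof}
Let $g_e=e^*g_E\ge c\,g_0$ with $c>0$, and take the data of Lemma~\ref{lem:decomp}. Choose an integer $J$ with $2b_{i,v}^2|d\psi_i|^2_{g_e}\le a_*^2J$ for all $i$ and $v\in B$, and $\varepsilon'>0$ with $IJ\varepsilon'\le\min(\varepsilon,c/2)$. Starting from the constant family $e$, apply Lemma~\ref{lem:corr} successively $IJ$ times with error $\varepsilon'$, using each datum $(U_i,\psi_i,J^{-1/2}b_i)$ exactly $J$ times. At every stage the induced metric $g$ differs by at most $IJ\varepsilon'$ from $g_e$ plus a nonnegative tensor, so $g\ge g_e-\frac c2g_0\ge\frac12g_e$. Then $|d\psi_i|^2_g=\sup_Z d\psi_i(Z)^2/g(Z,Z)\le2|d\psi_i|^2_{g_e}$ and $J^{-1}b_{i,v}^2|d\psi_i|_g^2\le a_*^2$, so the next application is allowed. The errors add up to at most $\varepsilon$. The isotopies, reparametrized to be stationary near their ends, are concatenated.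
\end{proof}

The error $\varepsilon$ cannot be removed in the smooth category: otherwise every sufficiently large metric would be induced by a smooth embedding in $\mathbb R^3$, which is false (Section~\ref{sec:limits}). It is removed only at the level of conformal structures up to diffeomorphism.

\section{Invariant conformal structures and Teichm\"uller space}\label{sec:teich}

In this section $\Sigma$ is a closed Riemann surface of genus $p$ with conformal structure $c_0$, and $G$ is a finite group of diffeomorphisms of $\Sigma$, each holomorphic \emph{or antiholomorphic}. Allowing antiholomorphic maps costs little, and it is needed for non-orientable surfaces. Fix a $G$-invariant metric $g_0\in c_0$ (average any metric in $c_0$), written $g_0=\sigma|dz|^2$ in a holomorphic coordinate $z=x+iy$.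

\subsection*{Beltrami differentials}
A \emph{Beltrami differential} is a tensor with local expression $\mu\,d\bar z/dz$; the modulus $|\mu|$ is a function on $\Sigma$. For a smooth Beltrami differential $\mu$ let $g^\mu=\sigma|dz+\mu\,d\bar z|^2$, a globally defined symmetric tensor with $g^\mu\ge(1-|\mu|)^2g_0$. If $|\mu|<1$, it is a metric, and $c_\mu$ denotes its conformal class. Every smooth metric $g=g_{11}dx^2+2g_{12}\,dx\,dy+g_{22}\,dy^2$ lies in $c_\mu$ for a unique smooth $\mu=\mu(g)$ with $|\mu|<1$, namely
\begin{equation}\label{eq:mu}
\mu(g)=\frac{g_{11}-g_{22}+2ig_{12}}{g_{11}+g_{22}+2\sqrt{g_{11}g_{22}-g_{12}^2}} .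
\end{equation}
Indeed, for $g=t|dz+\mu\,d\bar z|^2=t\big((1+|\mu|^2)|dz|^2+2\,\mathrm{Re}(\mu\,d\bar z^2)\big)$ the numerator is $4t\mu$, the trace is $2t(1+|\mu|^2)$, and the square root is $t(1-|\mu|^2)$; conversely, the quotient in \eqref{eq:mu} has modulus less than $1$, and these relations then determine $t$. So $\mu(g)(x)$ is a continuous function of the positive definite form $g(x)$ and is unchanged by scaling.

For $h\in G$ define
\[
h^*\mu=(\mu\circ h)\,\overline{h_z}/h_z\ \ (h\text{ holomorphic}),\qquad h^*\mu=\overline{\mu\circ h}\;h_{\bar z}/\overline{h_{\bar z}}\ \ (h\text{ antiholomorphic}).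
\]
In the first case $h^*(dz+\mu\,d\bar z)=h_z(dz+h^*\mu\,d\bar z)$; in the second, the complex conjugate of $h^*(dz+\mu\,d\bar z)$ is $\overline{h_{\bar z}}\,(dz+h^*\mu\,d\bar z)$. Since $g_0$ is invariant, $h^*g^\mu=g^{h^*\mu}$ in both cases. Thus $h^*$ is real-linear, $|h^*\mu|=|\mu|\circ h$, $h^*c_\mu=c_{h^*\mu}$, $\mu(h^*g)=h^*\mu(g)$, and $g^\mu$ is $G$-invariant when $\mu$ is.

\subsection*{The Bers map}
We need a finite-dimensional invariant $\beta(\mu)$ that decides whether $c_\mu$ is the pullback of $c_0$ by a diffeomorphism homotopic to the identity, and we need this diffeomorphism to be unique, because uniqueness will make it commute with $G$. On the sphere and the torus uniqueness fails, as there are conformal automorphisms homotopic to the identity. We remove them by puncturing. Let $P\subset\Sigma$ be a finite $G$-invariant set with $2p-2+|P|>0$: empty if $p\ge2$, a union of orbits if $p\le1$. By uniformization $X=\Sigma\setminus P=\mathbb H/\Gamma$, where $\mathbb H$ is the upper half-plane and $\Gamma$ is a Fuchsian group of finite coarea. The fixed points of hyperbolic elements of such a group are dense in $\hat{\mathbb R}=\mathbb R\cup\{\infty\}$.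

A \emph{quasiconformal map} with coefficient $\mu$, $\|\mu\|_\infty<1$, is an orientation-preserving homeomorphism $w$ between domains of $\hat{\mathbb C}$ with locally square-integrable distributional derivatives and $w_{\bar z}=\mu w_z$ almost everywhere. For every measurable $\mu$ on $\hat{\mathbb C}$ with $\|\mu\|_\infty<1$ there is exactly one such homeomorphism of $\hat{\mathbb C}$ fixing $0,1,\infty$; two quasiconformal maps with the same coefficient differ by a conformal map; and where $\mu$ is smooth, $w$ is a smooth diffeomorphism, conformal from $c_\mu$ to the standard structure. Let $\mathcal M$ be the open unit ball of the space of $L^\infty$ Beltrami differentials on $X$. For $\mu\in\mathcal M$ with lift $\tilde\mu$ to $\mathbb H$, define: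
\begin{itemize}
\item $w^\mu$, the normalized map of $\hat{\mathbb C}$ with coefficient $\tilde\mu$ on $\mathbb H$ and $\overline{\tilde\mu(\bar z)}$ on the lower half-plane $\mathbb H^-$; it preserves $\mathbb H$ and $\hat{\mathbb R}$;
\item $w_\mu$, the normalized map with coefficient $\tilde\mu$ on $\mathbb H$ and $0$ on $\mathbb H^-$; it is conformal on $\mathbb H^-$;
\item $\beta(\mu)$, the Schwarzian derivative $(w''/w')'-\frac12(w''/w')^2$ of $w=w_\mu|_{\mathbb H^-}$.
\end{itemize}
Then $\beta(\mu)$ lies in the space $\mathcal B$ of holomorphic functions $\phi$ on $\mathbb H^-$ with $(\phi\circ A)(A')^2=\phi$ for $A\in\Gamma$ and finite norm $\sup(\mathrm{Im}\,z)^2|\phi|$. Let $Q$ be the space of integrable holomorphic quadratic differentials $q\,dz^2$ on $X$. For $\mu\in L^\infty$ and $q\in Q$ the expression $\mu q\,dx\,dy$ is independent of the coordinate, so $\int_X\mu q$ is defined. Both $\mathcal B$ and $Q$ have complex dimension $3p-3+|P|$. We use the following standard facts \cite{Ahlfors,AB,Gardiner,Lehto,Nag}.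
\begin{itemize}
\item[(T0)] $\beta(\mu)=\beta(\nu)$ if and only if $w_\mu=w_\nu$ on $\mathbb H^-$, if and only if $w^\mu=w^\nu$ on $\hat{\mathbb R}$.
\item[(T1)] $\beta:\mathcal M\to\mathcal B$ is holomorphic, $d\beta_0$ is surjective, and $\ker d\beta_0=\mathcal N:=\{\mu:\int_X\mu q=0\ \text{for all }q\in Q\}$ (Bers, Ahlfors--Weill, Teichm\"uller's lemma).
\item[(T2)] If $\|\mu_j\|_\infty\le k<1$ and $\mu_j\to\mu$ almost everywhere, then $w_{\mu_j}\to w_\mu$ and $w^{\mu_j}\to w^\mu$ uniformly on $\hat{\mathbb C}$ in the spherical metric.
\end{itemize}
In the situation of (T2), $\beta(\mu_j)\to\beta(\mu)$ locally uniformly on $\mathbb H^-$, and therefore in norm, since a finite-dimensional space has only one Hausdorff vector space topology. This is the continuity property that makes it harmless to lose control of the metric near $S$.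

From now on, a \emph{smooth coefficient} is a smooth Beltrami differential on all of $\Sigma$ with $|\mu|<1$; its restriction to $X$ lies in $\mathcal M$.

\begin{lemma}\label{lem:mark}
Let $\mu,\nu$ be smooth coefficients. Then $\beta(\mu)=\beta(\nu)$ if and only if there is an orientation-preserving diffeomorphism $\varphi$ of $\Sigma$ with $\varphi(P)=P$, $\varphi^*c_\nu=c_\mu$, and $\varphi|_X$ homotopic to $\mathrm{id}_X$ in $X$. Such a $\varphi$ is unique, and $(w^\nu)^{-1}\circ w^\mu$ is a lift of $\varphi|_X$ to $\mathbb H$.
\end{lemma}

\begin{proof}
Suppose $\beta(\mu)=\beta(\nu)$, so that $w^\mu=w^\nu$ on $\hat{\mathbb R}$, and put $\tilde\varphi=(w^\nu)^{-1}w^\mu$. For $A\in\Gamma$, the map $w^\mu A$ has the same coefficient as $w^\mu$, so $w^\mu A(w^\mu)^{-1}$ is a M\"obius transformation; so is $w^\nu A(w^\nu)^{-1}$. The two agree on $\hat{\mathbb R}$ and hence are equal, which says $\tilde\varphi A=A\tilde\varphi$. So $\tilde\varphi$ descends to a diffeomorphism $\varphi$ of $X$, holomorphic from $(X,c_\mu)$ to $(X,c_\nu)$. Moving $z$ to $\tilde\varphi(z)$ at constant speed along the hyperbolic geodesic gives a homotopy that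 commutes with $\Gamma$, so $\varphi\simeq\mathrm{id}_X$. To extend $\varphi$ over $P$, take disjoint small discs around the points of $P$. As $\varphi$ is proper, it maps a sufficiently small punctured disc around a point of $P$ into the union of these discs, and by connectedness into one of them. The structures $c_\mu,c_\nu$ are smooth on all of $\Sigma$, so they make $\Sigma$ a Riemann surface, and $\varphi$ extends holomorphically by the removable singularity theorem, with $\varphi(P)\subset P$ by properness. The same holds for $\varphi^{-1}$. So $\varphi$ is biholomorphic from $(\Sigma,c_\mu)$ to $(\Sigma,c_\nu)$, in particular a smooth diffeomorphism.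

Conversely, let $\varphi$ be given. Lift a homotopy from $\mathrm{id}_X$ to $\varphi|_X$ starting at $\mathrm{id}_{\mathbb H}$, and let $\tilde\varphi$ be its end. Conjugating the lifted homotopy by $A\in\Gamma$ gives another lift with the same start, so $\tilde\varphi A=A\tilde\varphi$. The map $A_0=w^\nu\tilde\varphi(w^\mu)^{-1}$ is a conformal automorphism of $\mathbb H$, so $\tilde\varphi=(w^\nu)^{-1}A_0w^\mu$ extends continuously to $\hat{\mathbb R}$. If $A\in\Gamma$ is hyperbolic with attracting fixed point $x_+$ and $z\in\mathbb H$, then $\tilde\varphi(x_+)=\lim\tilde\varphi(A^mz)=\lim A^m\tilde\varphi(z)=x_+$. By density $\tilde\varphi=\mathrm{id}$ on $\hat{\mathbb R}$. Then $A_0$ fixes $0,1,\infty$, so $A_0=\mathrm{id}$ and $\tilde\varphi=(w^\nu)^{-1}w^\mu$. This gives $w^\mu=w^\nu$ on $\hat{\mathbb R}$, hence $\beta(\mu)=\beta(\nu)$, and it determines $\varphi$.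
\end{proof}

If $\varphi$ relates $\mu$ and $\nu$ as in Lemma~\ref{lem:mark} and $h\in G$, then $h^{-1}\varphi h$ is orientation-preserving, preserves $P$, is homotopic to the identity on $X$, and satisfies $(h^{-1}\varphi h)^*c_{h^*\nu}=h^*\varphi^*c_\nu=c_{h^*\mu}$. We record two consequences for smooth coefficients $\mu,\nu$ with $\beta(\mu)=\beta(\nu)$:
\begin{itemize}
\item[(E1)] $\beta(h^*\mu)=\beta(h^*\nu)$ for all $h\in G$;
\item[(E2)] if $\mu$ and $\nu$ are $G$-invariant, then $h^{-1}\varphi h=\varphi$ by uniqueness, so $\varphi$ commutes with $G$.
\end{itemize}

\subsection*{The fixed point argument}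
The family of structures at which we aim must consist of smooth invariant coefficients, since they have to be fed into Proposition~\ref{prop:add}, and it must be large enough to account for every invariant structure near $c_0$ in Teichm\"uller space. We obtain it as the invariant part $V$ of a $G$-invariant slice $W$ for $\beta$.

\begin{proposition}\label{prop:brouwer}
There are a finite-dimensional real vector space $V$ of smooth $G$-invariant Beltrami differentials on $\Sigma$ and $r_1\in(0,\frac12)$ with the following property. Let $0<r\le r_1$, $B_r=\{v\in V:\|v\|_\infty\le r\}$, and $k<1$. Let $\Psi_j$, $j\in\mathbb N$, be maps from $B_r$ to smooth $G$-invariant coefficients, continuous in the sup norm, with $\|\Psi_j(v)\|_\infty\le k$ and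
\begin{equation}\label{eq:ae}
\sup_{v\in B_r}|\Psi_j(v)(x)-v(x)|\to0\quad(j\to\infty)\quad\text{for almost every }x\in\Sigma .
\end{equation}
Then for all large $j$ there is $v\in B_r$ with $\beta(\Psi_j(v))=\beta(0)$. The diffeomorphism $\varphi$ given by Lemma~\ref{lem:mark} for $\mu=0$, $\nu=\Psi_j(v)$ commutes with $G$ and satisfies $\varphi^*c_{\Psi_j(v)}=c_0$.
\end{proposition}

\begin{proof}
\emph{The slice.} For $q\in Q$ let $h^*q=(q\circ h)h_z^2$ if $h$ is holomorphic and $h^*q=\overline{(q\circ h)\,h_{\bar z}^{\,2}}$ if $h$ is antiholomorphic. This is a bijection of $Q$, and $(h^*\mu)(h^*q)$ equals $((\mu q)\circ h)\,|h_z|^2$ in the first case and $\overline{(\mu q)\circ h}\;|h_{\bar z}|^2$ in the second. So $\int_X(h^*\mu)(h^*q)$ is $\int_X\mu q$ or its conjugate, and $\mathcal N$ is $G$-invariant. Let $\mathcal D$ be the space of smooth Beltrami differentials with compact support in $X$. The complex-linear map $\mathcal D\to Q^*$, $\mu\mapsto\int_X\mu\,\cdot$, is onto, because a $q\in Q$ annihilated by all of $\mathcal D$ vanishes. Its kernel is $\mathcal D\cap\mathcal N$, so $\mathcal D/(\mathcal D\cap\mathcal N)$ has the same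 dimension as $\mathcal B$. Let $s$ be a real-linear section of $\mathcal D\to\mathcal D/(\mathcal D\cap\mathcal N)$. The average $|G|^{-1}\sum_hh^*\circ s\circ(h^{-1})^*$ is again a section and commutes with the action of $G$. Its image $W\subset\mathcal D$ is $G$-invariant and meets $\mathcal N$ only in $0$, so by (T1) $d\beta_0|_W:W\to\mathcal B$ is an injective, hence bijective, real-linear map. By the inverse function theorem there is an open sup-norm ball $W_0\subset W$ about $0$, of radius less than $\frac12$, such that $F=\beta|_{W_0}$ is a homeomorphism onto an open set $\Omega\subset\mathcal B$. The ball $W_0$ is $G$-invariant because $|h^*\mu|=|\mu|\circ h$. Let $V=W^G$ be the subspace of invariant elements and let $r_1$ be less than the radius of $W_0$.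

\emph{Invariant coefficients project to $V$.} Let $\mu$ be a smooth $G$-invariant coefficient with $\beta(\mu)\in\Omega$, and let $\eta=F^{-1}\beta(\mu)\in W_0$. By (E1), $\beta(h^*\eta)=\beta(h^*\mu)=\beta(\mu)=\beta(\eta)$. Since $h^*\eta\in W_0$ and $F$ is injective, $h^*\eta=\eta$. So $\eta\in V$.

\emph{Brouwer's theorem.} We claim that for all large $j$ and all $v\in B_r$, $\beta(\Psi_j(v))\in\Omega$ and $R_j(v):=F^{-1}\beta(\Psi_j(v))$ satisfies $\|R_j(v)-v\|_\infty\le r$. Otherwise, by compactness of $B_r$, there are violating points $v_j\to v$ along a subsequence. By \eqref{eq:ae}, $\Psi_j(v_j)\to v$ almost everywhere, so $\beta(\Psi_j(v_j))\to\beta(v)=F(v)\in\Omega$ by (T2). Then $\beta(\Psi_j(v_j))\in\Omega$ for large $j$ in the subsequence, and $R_j(v_j)-v_j\to v-v=0$, a contradiction. For large $j$, $R_j$ takes values in $V$ by the previous step and is continuous by (T1), so $v\mapsto v-R_j(v)$ is a continuous map of the compact convex set $B_r$ to itself. At a fixed point $R_j(v)=0$, that is, $\beta(\Psi_j(v))=F(0)=\beta(0)$. The last statement follows from Lemma~\ref{lem:mark} and (E2).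
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We keep the setting of Section~\ref{sec:teich} and apply Section~\ref{sec:corr} with $N=\Sigma$; recall that $n\ge3$. Let $V,r_1$ be as in Proposition~\ref{prop:brouwer} and $B=B_{r_1}$. The tensors $g^v$, $v\in V$, are $G$-invariant and depend polynomially on $v$; for $v\in B$ we have $g^v\ge\frac14g_0$ and $\mu(g^v)=v$.

\emph{Targets.} Corrugation can only increase the metric, so we aim at a large multiple of $g^v$. Choose $C>0$ such that $E_v=Cg^v-e^*g_E$ is positive definite for all $v\in B$. Let $S_j=\{x:d(x,S)<1/j\}$ (empty if $S=\emptyset$). Choose smooth $G$-invariant functions $\chi_j:\Sigma\to[0,1]$ that vanish near $S$ and equal $1$ off $S_j$; averaging over $G$ preserves these properties, because $S$ and $S_j$ are invariant. The target metrics are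
\[
g_{v,j}=e^*g_E+\chi_j^2E_v=(1-\chi_j^2)\,e^*g_E+\chi_j^2\,Cg^v .
\]
On $S_j$ the conformal class of $g_{v,j}$ is not close to that of $g^v$, but it is bounded independently of $j$, as (T2) requires. Indeed, all values of all $g_{v,j}$ lie in the compact set $\mathcal C$ of positive definite forms $(1-t)\,e^*g_E(x)+t\,Cg^v(x)$ with $t\in[0,1]$, $x\in\Sigma$, $v\in B$. Choose $\varepsilon_0>0$ such that the set $\mathcal C'$ of forms at distance at most $\varepsilon_0$ from a point of $\mathcal C$ in the same fiber consists of positive definite forms. It is compact, so by \eqref{eq:mu} there is $k<1$ with $|\mu(T)|\le k$ on $\mathcal C'$, and $\omega(\varepsilon)\to0$ as $\varepsilon\to0$, where $\omega(\varepsilon)$ is the supremum of $|\mu(T)-\mu(T')|$ over $T,T'\in\mathcal C'$ in the same fiber with $|T-T'|\le\varepsilon$.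

\emph{Embeddings.} Let $\varepsilon_j=\min(\varepsilon_0,1/j)$. Proposition~\ref{prop:add} gives smooth families $e_{v,j}$, $v\in B$, of $G$-equivariant embeddings with $|e_{v,j}-e|\le\varepsilon_j$ and $|e_{v,j}^*g_E-g_{v,j}|\le\varepsilon_j$. Put $\Psi_j(v)=\mu(e_{v,j}^*g_E)$. This coefficient is smooth. It is $G$-invariant because $e_{v,j}^*g_E$ is. It satisfies $\|\Psi_j(v)\|_\infty\le k$ because $e_{v,j}^*g_E$ takes values in $\mathcal C'$, and it depends continuously on $v$ in the sup norm because $e_{v,j}^*g_E(x)$ is continuous on the compact set $\Sigma\times B$. Off $S_j$ we have $g_{v,j}=Cg^v$ and $\mu(Cg^v)=v$, so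
\begin{equation}\label{eq:off}
|\Psi_j(v)-v|\le\omega(\varepsilon_j)\quad\text{on }\Sigma\setminus S_j,\ \text{for all }v\in B .
\end{equation}
As $S$ is closed, each $x\notin S$ lies outside $S_j$ for large $j$. Since $S$ has measure zero, \eqref{eq:ae} holds.

\emph{Conclusion.} Proposition~\ref{prop:brouwer} gives $j$, $v\in B$, and a diffeomorphism $\varphi$ commuting with $G$ with $\varphi^*c_{\Psi_j(v)}=c_0$. Let $f=e_{v,j}\circ\varphi$. It is a smooth embedding,
\[
f(hx)=e_{v,j}(\varphi(hx))=e_{v,j}(h\varphi(x))=\rho(h)f(x),
\]
and $f^*g_E=\varphi^*(e_{v,j}^*g_E)\in\varphi^*c_{\Psi_j(v)}=c_0$. This proves Theorem~\ref{thm:main}. \hfill$\square$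

\begin{remark}
Finiteness of $G$ was used for free discs, for averaging, and to see that $S$ has measure zero. Orthogonality of $\rho$ makes induced metrics invariant; this is what allows a corrugation to be copied to the translates of a disc and what keeps $R_j$ in $V$. The bound $n\ge3$ provides the normal field $\mathbf n$. Compactness of $\Sigma$ gives the uniform estimates and the finite dimension of $\mathcal B$.
\end{remark}

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:strong}

Fix a $G$-invariant metric $g_0\in c_0$ on $N$. We first adapt Section~\ref{sec:corr} to the target $M$, then pass to the orientation cover, then control $\varphi$.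

\subsection*{Immersions and Riemannian targets}
For immersions, omit the injectivity argument in Lemma~\ref{lem:corr}; the same formulas give immersions and regular homotopies by \eqref{eq:half}, and injectivity of $e$ is used nowhere else.

For a target $(M,g_M)$, replace $g_E$ by $g_M$ and $|\hat u-u|$ by the distance in $M$. Lemma~\ref{lem:decomp} does not involve the target, and the proof of Proposition~\ref{prop:add} uses only the statement of Lemma~\ref{lem:corr}, so only that lemma has to be reproved. Addition of vectors is replaced by the exponential map; to compare differentials at different points we use an auxiliary smooth embedding $M\subset\mathbb R^{n'}$, which need not respect $G$ or $g_M$. For $y\in M$ let $\mathfrak g_y$ be the inner product on $\mathbb R^{n'}$ that equals $g_M$ on $T_yM$, is Euclidean on the Euclidean orthogonal complement of $T_yM$, and makes these two subspaces orthogonal. It depends smoothly on $y$; let $|\cdot|_y$ be its norm.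

Define $\mathbf n,\mathbf t,Y$ as before, in $T_{u_v(x)}M$ and with respect to $g_M$; the normal bundle has rank $\dim M-2\ge1$. After shrinking $B^+$ to have compact closure in the old one, $Y$ is bounded and the points $u_v(x)$ stay in a compact set, so
\[
H(x,\tau,v,\epsilon)=\exp_{u_v(x)}\big(\epsilon Y(x,\tau,v)\big)
\]
is defined and smooth for small $|\epsilon|$. Put $\hat u_v(x)=H(x,\lambda\psi(x),v,1/\lambda)$ on $U$, and extend by equivariance as before. As a map to $\mathbb R^{n'}$, $H$ satisfies $H|_{\epsilon=0}=u_v$ and $\partial_\epsilon H|_{\epsilon=0}=Y$. Hence $\partial_xH=du_v+O(\epsilon)$ and $\partial_\tau H=\epsilon Y_\tau+O(\epsilon^2)$, and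
\[
d\hat u=\partial_xH+\lambda\,\partial_\tau H\otimes d\psi=du+Y_\tau\otimes d\psi+O(1/\lambda),
\]
which is \eqref{eq:dhat}. Since $\hat u^*g_M=\mathfrak g_{\hat u}(d\hat u,d\hat u)$ and $\mathfrak g_{\hat u}=\mathfrak g_u+O(1/\lambda)$, the computation of the metric is unchanged, and it extends to $GU$ by invariance. Inequality \eqref{eq:half} holds on $U$ in the norm $|\cdot|_{u_v(x)}$ at the base point $x$. It does not pass to $hU$ by equivariance alone, because the inclusion in $\mathbb R^{n'}$ is not equivariant. But isometries commute with $\exp$, so $\hat u_v(hx)=\exp_{u_v(hx)}(\lambda^{-1}d\rho(h)Y)$; and since $h$ is an isometry of $g_v$ and $du_v\circ dh=d\rho(h)\circ du_v$, the field $d\rho(h)Y$ is the one built on $hU$ from $\psi\circ h^{-1}$, $b_v\circ h^{-1}$ and the normal field $d\rho(h)\mathbf n$. So the same computation proves \eqref{eq:half} on each of the finitely many translates. For local injectivity, choose the coordinate balls so that \eqref{eq:eighth} holds in the norm $|\cdot|_{u_v(x)}$ and so that $|\cdot|_{u_v(z)}$ and $|\cdot|_{u_v(x)}$ agree up to a factor $\frac98$ for $x,z$ in one ball. Changing norms twice,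
\[
|d\hat u(z)Z-du(z)Z|_{u(x)}\le\tfrac98\cdot\tfrac12|du(z)Z|_{u(z)}\le\tfrac12\big(\tfrac98\big)^2|du(z)Z|_{u(x)}\le\tfrac12\big(\tfrac98\big)^3|du(x)Z|_{u(x)} .
\]
Adding \eqref{eq:eighth} gives $|d\hat u(z)Z-du(x)Z|_{u(x)}\le\frac{857}{1024}|du(x)Z|_{u(x)}$, and we integrate in $\mathbb R^{n'}$, in the fixed norm $|\cdot|_{u(x)}$. The argument for distant points and the isotopy are unchanged.

\subsection*{The orientation cover}
If $N$ is orientable, choose an orientation, and put $\Sigma=N$, $\pi=\mathrm{id}$, $\hat G=G$. If not, let $\pi:\Sigma\to N$ be the orientation double cover, whose points are pairs (point of $N$, orientation of its tangent plane). It is connected and canonically oriented, and the deck transformation $\iota$ reverses orientation. Each $h\in G$ acts on such pairs, so it has exactly two lifts; let $\hat G\ni\iota$ be the group of all lifts, of order $2|G|$. In both cases $\pi^*c_0$ makes $\Sigma$ a Riemann surface, and $\hat G$ preserves $\pi^*g_0$, so its elements are holomorphic or antiholomorphic. Pullback by $\pi$ identifies $G$-invariant tensors on $N$ with $\hat G$-invariant tensors on $\Sigma$.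

Apply Section~\ref{sec:teich} to $(\Sigma,\hat G,\pi^*g_0)$ to get $P,X,V,r_1$, and let $B=B_{r_1}$. For $v\in V$ write $g^v=\pi^*\bar g^v$. On $N$, with $S$ the set of points with nontrivial stabilizer in $G$, construct $C,S_j,\chi_j$ and the families $e_{v,j}:N\to M$, $v\in B$, exactly as in Section~\ref{sec:proof}, with $\bar g^v$ in place of $g^v$; the constants $\varepsilon_0,k,\omega$ are defined from the pullbacks to $\Sigma$. The coefficients $\Psi_j(v)=\mu(\pi^*e_{v,j}^*g_M)$ are $\hat G$-invariant and satisfy \eqref{eq:off} off $\pi^{-1}(S_j)$. Since $\pi^{-1}(S)$ has measure zero, the hypotheses of Proposition~\ref{prop:brouwer} hold for the restrictions of $\Psi_j$ to $B_r$, for every $r\le r_1$. A resulting diffeomorphism $\varphi$ of $\Sigma$ commutes with $\hat G$, so it descends to a diffeomorphism $\bar\varphi$ of $N$ commuting with $G$. The map $f=e_{v,j}\circ\bar\varphi$ is an equivariant embedding (resp.\ immersion), and $\pi^*f^*g_M=\varphi^*\pi^*e_{v,j}^*g_M\in\pi^*c_0$, so $f$ is conformal.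

\subsection*{$C^0$-closeness}
The maps $e_{v,j}$ converge to $e$ uniformly, so the issue is the reparametrization. It is controlled by (T2) once more.

\begin{lemma}\label{lem:close}
Let $\nu_l$ be smooth coefficients on $\Sigma$ with $\|\nu_l\|_\infty\le k<1$, $\nu_l\to0$ almost everywhere, and $\beta(\nu_l)=\beta(0)$. Let $\varphi_l$ be the diffeomorphism of Lemma~\ref{lem:mark} for $\mu=0$, $\nu=\nu_l$. Then $\varphi_l\to\mathrm{id}$ uniformly on $\Sigma$.
\end{lemma}

\begin{proof}
Since $w^0=\mathrm{id}$, the map $(w^{\nu_l})^{-1}$ is a lift of $\varphi_l|_X$. By (T2), $w^{\nu_l}\to\mathrm{id}$ uniformly in the spherical metric, and a homeomorphism and its inverse have the same uniform distance from the identity. Every compact subset of $X$ is the image of a compact subset of $\mathbb H$, so $\varphi_l^{\pm1}\to\mathrm{id}$ uniformly on compact subsets of $X$. If $P=\emptyset$ we are done. Otherwise, for $y\in P$ let $D_y\subset\mathrm{int}\,D_y'$ be closed discs around $y$, with the $D_y'$ small and pairwise disjoint. Let $K'=\Sigma\setminus\bigcup_y\mathrm{int}\,D'_y$, a compact subset of $X$ at distance $\delta>0$ from $\bigcup_yD_y$.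 For large $l$, $\varphi_l^{-1}$ moves points of $K'$ by less than $\delta$, so $\varphi_l^{-1}(K')$ misses $\bigcup_yD_y$; that is, $\varphi_l(D_y)\subset\bigcup_{y'}\mathrm{int}\,D'_{y'}$. The set $\varphi_l(D_y)$ is connected and $\varphi_l(\partial D_y)\subset\mathrm{int}\,D_y'$ for large $l$, so $\varphi_l(D_y)\subset D_y'$. Together with uniform convergence on $\Sigma\setminus\bigcup_y\mathrm{int}\,D_y$, this gives $\limsup_l\sup_xd(\varphi_l(x),x)\le\max_y\mathrm{diam}\,D_y'$, which is arbitrarily small.
\end{proof}

Choose radii $r_l\to0$ with $r_l\le r_1$. For each $l$, Proposition~\ref{prop:brouwer} on $B_{r_l}$ gives $j(l)\ge l$ and $v_l\in B_{r_l}$ such that $\nu_l=\Psi_{j(l)}(v_l)$ satisfies $\beta(\nu_l)=\beta(0)$. By \eqref{eq:off}, $|\nu_l|\le r_l+\omega(\varepsilon_{j(l)})$ off $\pi^{-1}(S_{j(l)})$, so $\nu_l\to0$ almost everywhere, and $\varphi_l\to\mathrm{id}$ uniformly by Lemma~\ref{lem:close}. As $\pi$ does not increase distances, $\bar\varphi_l\to\mathrm{id}_N$ uniformly. With $e_l=e_{v_l,j(l)}$ and $f_l=e_l\circ\bar\varphi_l$, the distance from $f_l(x)$ to $e(x)$ is at most $\varepsilon_{j(l)}$ plus the distance from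 $e(\bar\varphi_l(x))$ to $e(x)$, which tends to $0$ uniformly. This proves (a). When $\bar\varphi_l$ moves points by less than the injectivity radius of $g_0$, it is homotopic to $\mathrm{id}_N$ along minimizing geodesics. By Proposition~\ref{prop:add}, $e'=e_l$ is isotopic (resp.\ regularly homotopic) to $e$ through equivariant maps. This proves the first sentence of (b).

\subsection*{Isotopy when $\chi(N)<0$}
Now $\Sigma$ has genus at least $2$ and $P=\emptyset$. Let $\varphi=\varphi_l$ and $\nu=\nu_l$, so $\varphi^*c_\nu=c_0$ (writing $c_0$ also for $\pi^*c_0$) and $\varphi\simeq\mathrm{id}_\Sigma$. It suffices to join $\mathrm{id}_\Sigma$ to $\varphi$ by a smooth path $\varphi_s$ of diffeomorphisms commuting with $\hat G$: then $e'\circ\bar\varphi_s$ joins $e'$ to $f$ through equivariant embeddings (resp.\ immersions). A geodesic homotopy need not consist of diffeomorphisms, and an arbitrary isotopy need not be equivariant. We want a path that is canonical, so that uniqueness gives equivariance as in (E2), and harmonic maps provide one.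

For $s\in[0,1]$ the class $c_{s\nu}$ is $\hat G$-invariant. It contains a unique metric $\mathfrak h_s$ of curvature $-1$, which is therefore $\hat G$-invariant. It depends smoothly on $s$: writing $\mathfrak h_s=e^{2u_s}g^{s\nu}$, the function $u_s$ is the unique solution of the Liouville equation $\Delta_su-K_s-e^{2u}=0$, where $\Delta_s\le0$ and $K_s$ are the Laplacian and curvature of $g^{s\nu}$; the linearization $\Delta_s-2e^{2u}$ is invertible between H\"older spaces, and the implicit function theorem applies.

A smooth map $(\Sigma,g)\to(\Sigma,\mathfrak h)$ is \emph{harmonic} if it is a critical point of the energy $\frac12\int|d\,\cdot|^2\,dA_g$. In dimension two the energy, and hence harmonicity, depends only on the conformal class of $g$. Isometries are harmonic, so conformal diffeomorphisms are harmonic, and harmonicity is preserved by composing with a conformal diffeomorphism of the domain or an isometry of the target. For each $s$ there is a harmonic map $\varphi_s:(\Sigma,c_0)\to(\Sigma,\mathfrak h_s)$ homotopic to the identity \cite{ES}, and it is unique \cite{Hartman}. It is a diffeomorphism \cite{SY,Sampson} and depends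 smoothly on $s$ \cite{EL}. For $h\in\hat G$ the map $h^{-1}\varphi_sh$ is harmonic for the same structures and homotopic to $h^{-1}h=\mathrm{id}$, so it equals $\varphi_s$. Finally, $\mathrm{id}:(\Sigma,c_0)\to(\Sigma,\mathfrak h_0)$ and $\varphi:(\Sigma,c_0)\to(\Sigma,\mathfrak h_1)$ are conformal and homotopic to the identity, so $\varphi_0=\mathrm{id}$ and $\varphi_1=\varphi$. This completes the proof of Theorem~\ref{thm:strong}. \hfill$\square$

\section{Three limits of the theorem}\label{sec:limits}

In the following examples $G=1$.

\emph{The hypothesis $\dim M\ge3$ is necessary.} Let $M=\mathbb R^2/\Lambda$ be a flat torus. A smooth embedding of a torus in $M$ has open and closed image, so it is a diffeomorphism. A torus with a conformal structure not equivalent to that of $M$ therefore embeds smoothly in $M$, but not conformally.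

\emph{$C^0$-closeness cannot be improved to $C^1$-closeness.} If conformal immersions $f_l$ converge in $C^1$ to an immersion $e$, then at each point $e^*g_M$ is a limit of multiples of $g_0$, so $e$ is conformal. The given map $e$ need not be: compose a conformal embedding with a diffeomorphism of $N$ that is not conformal.

\emph{``Conformal'' cannot be replaced by ``isometric for a given invariant metric''.} A closed surface smoothly embedded in $\mathbb R^3$ has positive curvature at a point farthest from the origin. So a flat torus, however large, has no smooth isometric embedding in $\mathbb R^3$, although it has smooth embeddings.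

\begin{thebibliography}{99}

\bibitem{Ahlfors} Ahlfors, \emph{Lectures on Quasiconformal Mappings}.

\bibitem{AB} Ahlfors and Bers, Ann. of Math. 72 (1960).

\bibitem{EL} Eells and Lemaire, \emph{Deformations of metrics and associated harmonic maps}, 1981.

\bibitem{ES} Eells and Sampson, Amer. J. Math. 86 (1964).

\bibitem{Gardiner} Gardiner, \emph{Teichm\"uller Theory and Quadratic Differentials}.

\bibitem{Hartman} Hartman, Canad. J. Math. 19 (1967).

\bibitem{Lehto} Lehto, \emph{Univalent Functions and Teichm\"uller Spaces}.

\bibitem{Nag} Nag, \emph{The Complex Analytic Theory of Teichm\"uller Spaces}.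

\bibitem{Sampson} Sampson, Ann. Sci. ENS 11 (1978).

\bibitem{SY} Schoen and Yau, Invent. Math. 44 (1978).

\bibitem{WW} Chao Wang and Zhongzi Wang, \emph{Equivariant embeddings of Riemann surfaces in Euclidean spaces with minimal dimensions}, arXiv:2511.16176 (2025).

\end{thebibliography}
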